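# A symmetric extension in which $\mathbb R$ is sequential and $\mathbb R^\omega$ is not

Throughout, $\omega=\{0,1,2,\dots\}$ and $2=\{0,1\}$. For a finite sequence $s$, $|s|$ is its length; $s\subseteq t$ means that the finite sequence $t$ extends $s$, and $s\subset x$ means that the infinite sequence $x$ extends $s$. We write $s^\frown k$ for $s$ with the entry $k$ appended, $0^k$ for $k$ zeros, and $0^\infty$ for the constant sequence $0$. "Almost all" means "all but finitely many". We work in ZF, without the axiom of choice, unless a model is named.

## 1. Sequentially closed sets without choice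

**Definition 1.1.** Let $X$ be a topological space. A set $A\subseteq X$ is *sequentially closed* if, whenever a sequence of points of $A$ converges in $X$ to a point $x$, then $x\in A$. The space $X$ is *sequential* if every sequentially closed subset of $X$ is closed.

A closed set is always sequentially closed, so the definition asks for the converse. Here are two examples in ZF.

- Let $X=\omega\cup\{\infty\}$, where points of $\omega$ are isolated and the neighborhoods of $\infty$ are the sets containing $\infty$ and almost all of $\omega$. This space is sequential. If $\infty\in\overline A\setminus A$, then $A\cap\omega$ is infinite, and its increasing enumeration is a sequence in $A$ converging to $\infty$; so $A$ is not sequentially closed.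
- Let $X=\omega_1$, where the closed sets are $X$ and the countable sets. This space is not sequential. If $x_n\to x$, then the complement of the countable set $\{x_n:x_n\ne x\}$ is a neighborhood of $x$, so $x_n=x$ for almost all $n$. Hence every subset is sequentially closed, but $\omega_1\setminus\{0\}$ is not closed.

With choice, every metric space is sequential: if $x\in\overline A$, choose $x_n\in A$ with $d(x_n,x)<2^{-n}$. In ZF nothing provides the function $n\mapsto x_n$, and this is the only thing that is missing. If a rule makes the choices, the argument survives.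

**Lemma 1.2.** Let $A$ be a sequentially closed subset of a metric space. If some $D\subseteq A$ is dense in $A$ and can be well-ordered, then $A$ is closed.

*Proof.* Let $x\in\overline A=\overline D$. Fix a well-ordering of $D$ and let $z_n$ be the least element of $D$ with $d(z_n,x)<2^{-n}$. Then $z_n\to x$, so $x\in A$. $\square$

For example, every countable sequentially closed set of reals is closed.

**Lemma 1.3.** (a) A closed subspace $Y$ of a sequential space $X$ is sequential. (b) If $f\colon X\to Y$ is continuous and $B\subseteq Y$ is sequentially closed, then $f^{-1}[B]$ is sequentially closed.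

*Proof.* (a) Let $B\subseteq Y$ be sequentially closed in $Y$. If a sequence in $B$ converges in $X$ to $x$, then $x\in Y$ because $Y$ is closed, so $x\in B$. Thus $B$ is sequentially closed in $X$, hence closed. (b) If $x_n\in f^{-1}[B]$ and $x_n\to x$, then $f(x_n)\to f(x)$, so $f(x)\in B$. $\square$

**Lemma 1.4.** (a) A compact subset $K$ of a metric space is closed. (b) $2^\omega$ is compact.

*Proof.* (a) If $y\notin K$, the increasing open sets $\{x:d(x,y)>1/n\}$, $n\ge1$, cover $K$, so one of them contains $K$. Then the ball of radius $1/n$ about $y$ misses $K$.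

(b) For $t\in 2^{<\omega}$ let $[t]=\{z\in2^\omega:t\subset z\}$. Suppose an open cover has no finite subcover. Let $T$ be the set of those $t$ for which $[t]$ is not covered by finitely many members. Then $\emptyset\in T$, and if $t\in T$, then $t^\frown0\in T$ or $t^\frown 1\in T$. Following the leftmost possibility gives $x\in2^\omega$ with $x{\restriction}n\in T$ for all $n$. Some member $U$ of the cover contains $x$, and $[x{\restriction}n]\subseteq U$ for some $n$, contradicting $x{\restriction} n\in T$. $\square$

**Definition 1.5.** $\mathbb R$ has its usual topology and $\mathbb R^\omega$ the product topology, so that a basic neighborhood restricts finitely many coordinates. In $\omega^\omega\subseteq\mathbb R^\omega$ the basic open sets are $\langle t\rangle=\{x\in\omega^\omega:t\subset x\}$, $t\in\omega^{<\omega}$. Since $\omega$ is closed in $\mathbb R$, $\omega^\omega$ is closed in $\mathbb R^\omega$.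

As an example, compare $\omega^\omega$ with $2^\omega$ through the map
$$e\colon\omega^\omega\to2^\omega,\qquad e(x)=0^{x(0)}\,1\,0^{x(1)}\,1\,0^{x(2)}\,1\cdots .$$
It is a homeomorphism onto the set of $z\in 2^\omega$ with infinitely many ones: $x{\restriction}n$ determines the first $n$ digits of $e(x)$, and the positions of the first $n$ ones determine $x{\restriction}n$. For $t\in\omega^{<\omega}$ let $e(t)$ be the corresponding finite word; the nonempty words $e(t)$ are exactly the words ending in $1$. The points $x_n=(n,0,0,\dots)$ form a closed discrete set in $\omega^\omega$, since $\langle (k)\rangle$ contains only one of them. But $e(x_n)=0^n111\cdots\to0^\infty$ in $2^\omega$. The whole construction below rests on this contrast.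

**Definition 1.6.** A space is *Polish* if it is completely metrizable with a countable dense subset, and *$\sigma$-compact* if it is the union of a sequence of compact subsets.

$\mathbb R=\bigcup_n[-n,n]$ is both: $[0,1]$ is compact, being the image of $2^\omega$ under the continuous surjection $\beta(z)=\sum_nz(n)2^{-n-1}$. The space $\omega^\omega$ is Polish, with metric $d(x,y)=2^{-\min\{n\,:\,x(n)\ne y(n)\}}$ for $x\neq y$ and the eventually zero sequences as a dense set. It is not $\sigma$-compact. Suppose $\omega^\omega=\bigcup_nK_n$ with $K_n$ compact. The evaluation $\xi\mapsto\xi(n)$ is continuous into the discrete space $\omega$, so it takes finitely many values on $K_n$. Put $g(n)=1+\max\{\xi(n):\xi\in K_n\}$, or $g(n)=0$ if $K_n=\emptyset$. Then $g$ lies in no $K_n$.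

**Definition 1.7.** A *tree* is a set $T\subseteq\omega^{<\omega}$ closed under initial segments. An *infinite branch* of $T$ is an $x\in\omega^\omega$ with $x{\restriction}n\in T$ for all $n$.

In ZFC, a tree without infinite branch has a rank function $\rho\colon T\to\mathrm{Ord}$ with $\rho(t')<\rho(t)$ whenever $t\subsetneq t'$. So $T$ has no infinite branch in any larger transitive model either, since a branch would give a decreasing sequence of ordinals. Example: $T=\{\emptyset\}\cup\{(n):n\in\omega\}$, with $\rho(\emptyset)=1$ and $\rho((n))=0$.

## 2. Symmetric extensions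

**Definition 2.1.** Let $V\models$ ZFC, let $P\in V$ be a partial order with largest element $\mathbb 1$, and let $\mathcal G\in V$ be a group of automorphisms of $P$. It acts on names by $\pi\tau=\{(\pi\sigma,\pi p):(\sigma,p)\in\tau\}$. A *normal filter* $\mathcal F\in V$ is a nonempty family of subgroups of $\mathcal G$ closed under larger subgroups, finite intersections and conjugation. A name $\tau$ is *symmetric* if $\{\pi\in\mathcal G:\pi\tau=\tau\}\in\mathcal F$; $HS$ is the class of hereditarily symmetric names. For $G$ $P$-generic over $V$, the *symmetric extension* is $N=\{\tau^G:\tau\in HS\}$.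

"Generic over $V$" may be read in any of the usual ways (countable transitive models, or Boolean-valued models). We use these standard facts, for which see Jech, *The Axiom of Choice*, Ch. 5.

- (S1) $p\Vdash\varphi(\vec\tau)$ if and only if $\pi p\Vdash\varphi(\pi\vec\tau)$.
- (S2) For $\pi\in\mathcal G$, $\pi G$ is $P$-generic over $V$, $V[\pi G]=V[G]$ and $(\pi\tau)^{\pi G}=\tau^G$.
- (S3) $N$ is transitive, $N\models$ ZF, and $V\subseteq N\subseteq V[G]$.

Here $\Vdash$ is the ordinary forcing relation of $P$. We apply it only to bounded formulas, which are absolute between $N$ and $V[G]$.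

**Example 2.2.** Let $Q$ be the set of all $p\colon\omega\to\omega^{<\omega}$ with $p(i)=\emptyset$ for almost all $i$, where $q\le p$ means $q(i)\supseteq p(i)$ for all $i$. Let $\mathcal G$ be the group of permutations $\pi$ of $\omega$ with finite support, acting by $(\pi p)(\pi(i))=p(i)$, and let $\mathcal F$ be generated by the groups $\mathrm{fix}(E)=\{\pi:\pi(i)=i\ \forall i\in E\}$ with $E\subseteq\omega$ finite. The generic reals $a_i=\bigcup_{p\in G}p(i)$ are distinct elements of $\omega^\omega$ outside $V$. Their canonical names satisfy $\pi\dot a_i=\dot a_{\pi(i)}$, so the set $A=\{a_i:i\in\omega\}$ lies in the resulting model $N_0$.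

In $N_0$ every $f\colon\omega\to A$ has finite range. Let $\dot f$ be a name of $f$ fixed by all of $\mathrm{fix}(E)$, $E$ finite. Suppose $f(n)=a_i$ with $i\notin E$, and let $p\in G$ force that $\dot f$ is a function with $\dot f(n)=\dot a_i$. Pick $w\notin E\cup\{i\}$ with $p(w)=\emptyset$, let $p'\le p$ agree with $p$ except that $p'(w)=p(i)$, and let $\pi$ swap $i$ and $w$. Then $\pi p'=p'$ and $\pi\dot f=\dot f$. So $p'$ forces both $\dot f(n)=\dot a_i$ and $\dot f(n)=\dot a_w$, contradicting $a_i\neq a_w$. Hence $f[\omega]\subseteq\{a_i:i\in E\}$.

## 3. Does sequentiality pass from $\mathbb R$ to $\mathbb R^\omega$?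

In ZF it can happen that $\mathbb R$ is not sequential; Section 5 shows a model. Suppose that we are in a model where $\mathbb R$ is sequential: sequences of reals suffice to detect closed sets of reals. Do sequences of points then suffice to detect the closed subsets of the countable power $\mathbb R^\omega$? The problem is taken from Kyriakos Keremedis and Eliza Wajch, "On Loeb and sequential spaces in ZF", arXiv:1904.06774 (2019). The following is known, provable in ZF, and may be used.

**Fact 3.1 (ZF).** If $\mathbb R$ is sequential, then every second-countable compact Hausdorff space is sequential; in particular, the Hilbert cube $[0,1]^\omega$ is sequential if and only if $\mathbb R$ is sequential.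

The answer to the question is no.

**Theorem 1.** Every model $V$ of ZFC has a symmetric extension $N\models$ ZF such that, in $N$, $\mathbb R$ is sequential and $\mathbb R^\omega$ is not. Hence, if ZF is consistent, it does not prove "$\mathbb R$ sequential $\Rightarrow\mathbb R^\omega$ sequential".

Even the closed subspace $\omega^\omega$ of $\mathbb R^\omega$ will fail to be sequential in $N$. The second sentence follows from the first because $\mathrm{Con}(\mathrm{ZF})$ implies $\mathrm{Con}(\mathrm{ZFC})$. A supplement, proved in Section 11, places the boundary exactly.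

**Theorem 2 (ZF).** Assume $\mathbb R$ is sequential.

1. Every $\sigma$-compact Polish space is sequential.
2. The following are equivalent: (a) $\mathbb R^\omega$ is sequential; (b) $\omega^\omega$ is sequential; (c) every Polish space is sequential; (d) some non-$\sigma$-compact Polish space is sequential.

Hence, if $\mathbb R$ is sequential, either all Polish spaces are sequential or exactly the $\sigma$-compact ones are. The second alternative holds in $N$.

Fact 3.1 enters only the proof of Theorem 2 and the motivating Section 4, not the proof of Theorem 1.

## 4. Finite powers, compact boxes, and where exhaustion stops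

Suppose $\mathbb R$ is sequential. Then $\mathbb R^k$ is sequential for each finite $k$. Indeed $[-n,n]^k$ is a continuous image of $(2^\omega)^k\cong2^\omega$, so it is compact, and by Fact 3.1 it is sequential. Let $A\subseteq\mathbb R^k$ be sequentially closed and $x\in\overline A$. Each $A\cap[-n,n]^k$ is sequentially closed in the box, hence closed. If $x\in(-n,n)^k$, then $x\in\overline{A\cap[-n,n]^k}=A\cap[-n,n]^k$.

The first thing to try for $\mathbb R^\omega$ is the same argument with the boxes $K_g=\prod_n[-g(n),g(n)]$, where $g\colon\omega\to\omega\setminus\{0\}$. Each is homeomorphic to $[0,1]^\omega$, hence sequential by Fact 3.1. So if $A$ is sequentially closed, $A\cap K_g$ is closed for every $g$.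

The next line of the argument breaks. In $\mathbb R^k$ some box was a neighborhood of $x$, so $x\in\overline A$ gave $x\in\overline{A\cap[-n,n]^k}$. In $\mathbb R^\omega$ no $K_g$ contains a nonempty open set, because a basic open set leaves almost all coordinates free. So $x\in\overline A$ does not yield $x\in\overline{A\cap K_g}$ for any $g$. The evident way to find $g$ is to pick points $x_m\in A$ tending to $x$ and bound their coordinates, and that is exactly the choice of a sequence we lack.

This suggests looking for a counterexample inside $\omega^\omega$: a dense set $A\ne\omega^\omega$ such that the range of every sequence of points of $A$ lies in a closed subset of $A$.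

## 5. Finite supports destroy $\mathbb R$; free coordinates destroy $A$

The model $N_0$ of Example 2.2 provides such a set. For each $t$ some $a_i\supset t$, since any condition can be extended by putting $t$ at a coordinate with value $\emptyset$. So $A$ is dense in $\omega^\omega$, and $A\ne\omega^\omega$ as $A\cap V=\emptyset$. A sequence in $A$ has finite range, and finite sets are closed, so its limit, if there is one, is in $A$. Thus $A$ is sequentially closed and not closed in $N_0$.

But $N_0$ fails on the other half. The set $e[A]\subseteq2^\omega$ is dense: for $u\in2^{<\omega}$ the word $u^\frown1$ is $e(t)$ for some $t$, and if $a_i\supset t$, then $e(a_i)\in[u]$. It is not all of $2^\omega$, as it misses $0^\infty$. Sequences in it have finite range, so it is sequentially closed. Hence $2^\omega$ is not sequential in $N_0$. Now $z\mapsto\sum_n2z(n)3^{-n-1}$ embeds $2^\omega$ in $\mathbb R$: it is continuous and injective, and it maps closed sets to closed sets since they are compact. So $2^\omega$ is homeomorphic to a closed subspace of $\mathbb R$, and by Lemma 1.3(a) $\mathbb R$ is not sequential in $N_0$.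

So we need more sequences: enough of them must converge in $2^\omega$, while in $\omega^\omega$ none may lead from $A$ to a point outside $A$. The direct remedy is to allow infinite supports, that is, to put $(a_i)_{i\in E}$ into the model for some infinite $E\in V$. With the forcing $Q$ this ruins $A$. Given $q\in Q$ and $t$, there is $i\in E$ with $q(i)=\emptyset$, so $q$ can be extended by putting $t$ at $i$. Hence $\{a_i:i\in E\}$ is dense in $\omega^\omega$. Picking the least $i_n\in E$ with $a_{i_n}\supset0^n$ gives a sequence in $A$ with limit $0^\infty\in V$, which is not in $A$.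

The trouble is that all but finitely many coordinates are completely free under any condition. The way out is to anchor them. We index the generic reals by pairs $i=(s,j)$ with $s\in\omega^{<\omega}$, and let a condition prescribe the initial segment $s$ at almost every index $(s,j)$. Then $a_i\supset s$ for almost all $i$. We allow an infinite support $E$ only if the anchors of its members cannot accumulate at a point of $\omega^\omega$. For example, $E=\{((n),0):n\in\omega\}$ will be allowed: $a_{((n),0)}$ starts with $n$ for almost all $n$. As in Definition 1.5, such reals form a closed discrete set in $\omega^\omega$, while their images under $e$ converge to $0^\infty$.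

## 6. The forcing with anchored reals

**Step 1: conditions.** The purpose is to have almost all coordinates anchored while every single coordinate remains changeable. Work in $V\models$ ZFC. Let $I=\omega^{<\omega}\times\omega$, and for $i=(s,j)$ put $s_i=s$. For $J\subseteq I$ let
$$P^*_J=\{p\colon J\to\omega^{<\omega}:\ p(i)=s_i\text{ for almost all }i\in J\},\qquad q\le p\iff q(i)\supseteq p(i)\ \ \forall i\in J .$$
Let $P^*=P^*_I$ and $P=P^*\cup\{\mathbb 1\}$, where $\mathbb 1$ is the constant function $\emptyset$. It is only there to be a largest element; $P^*$ is dense in $P$. Each $P^*_J$ is countable, and $P^*=P^*_E\times P^*_{I\setminus E}$ as orders. At finitely many indices $p(i)$ is arbitrary; it need not be comparable with $s_i$. Every $p\in P^*$ satisfies $p(\emptyset,j)=\emptyset$ for almost all $j$; these blank indices $(\emptyset,j)$ are the spare room for all permutation arguments.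

**Step 2: group and supports.** The purpose is to fix which sets of reals may enter the model. Let $\mathcal G$ be the group of permutations of $I$ with finite support, acting by $(\pi p)(\pi(i))=p(i)$. Since $\pi p$ differs from $p$ at finitely many places only, $P^*$ is preserved, and $\mathcal G$ acts by automorphisms of $P$. Let $\mathcal E$ be the family of all $E\subseteq I$ such that

- (i) for each $s$ only finitely many $j$ satisfy $(s,j)\in E$;
- (ii) the tree $T_E=\{t:\exists i\in E\ \ t\subseteq s_i\}$ has no infinite branch.

Finite sets are in $\mathcal E$; the infinite set $\{((n),0):n\in\omega\}$ is in $\mathcal E$, its tree being the example after Definition 1.7. Clearly $\mathcal E$ is closed under subsets. It is closed under finite unions: (i) is clear, and an infinite branch of $T_{E\cup F}=T_E\cup T_F$ has infinitely many initial segments in one of the two trees, hence all of them, as trees are closed under initial segments. If $\pi\in\mathcal G$ and $E\in\mathcal E$, then $\pi[E]\in\mathcal E$, since $\pi[E]$ is contained in the union of $E$ and a finite set.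

Put $\mathrm{fix}(E)=\{\pi\in\mathcal G:\pi(i)=i\ \forall i\in E\}$. Since $\mathrm{fix}(E)\cap\mathrm{fix}(F)=\mathrm{fix}(E\cup F)$ and $\pi\,\mathrm{fix}(E)\,\pi^{-1}=\mathrm{fix}(\pi[E])$, the groups $\mathrm{fix}(E)$, $E\in\mathcal E$, generate a normal filter. Let $G$ be $P$-generic over $V$ and let $N$ be the symmetric extension. We say that $E\in\mathcal E$ *supports* $\tau$ if $\pi\tau=\tau$ for all $\pi\in\mathrm{fix}(E)$. Every name in $HS$ has a support in $\mathcal E$, and supersets in $\mathcal E$ of supports are supports.

**Step 3: the generic reals.** The purpose is to record density facts. Put $a_i=\bigcup_{p\in G}p(i)$. The values $p(i)$, $p\in G$, are pairwise comparable since $G$ is a filter.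

- $a_i\in\omega^\omega$: a value $p(i)$ can always be lengthened.
- $a_i\ne a_k$ for $i\ne k$: $p(i)$ and $p(k)$ can be extended to incomparable sequences.
- $a_i\notin V$: for $x\in\omega^\omega\cap V$ the conditions with $p(i)\not\subset x$ are dense.
- For each $t\in\omega^{<\omega}$ there are infinitely many $j$ with $a_{(\emptyset,j)}\supset t$: given $p\in P^*$ and $m$, pick $j\ge m$ with $p(\emptyset,j)=\emptyset$ and extend this value to $t$.

**Lemma 6.1.** For $p\in P$: $p\in G$ if and only if $p(i)\subset a_i$ for all $i\in I$.

*Proof.* "$\Rightarrow$" and the case $p=\mathbb 1$ are clear. Let $p\in P^*$ satisfy $p(i)\subset a_i$ for all $i$, and take $q\in G\cap P^*$. For almost all $i$, $q(i)=s_i=p(i)$. For each of the finitely many other $i$ some member of $G$ has a value at $i$ of length at least $|p(i)|$; as an initial segment of $a_i$ it extends $p(i)$. Let $q'\in G$ be below $q$ and below these finitely many members. Then $q'\le p$, so $p\in G$. $\square$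

**Lemma 6.2.** Let $E\subseteq I$, $E\in V$. Then $G_E:=\{p{\restriction}E:p\in G\cap P^*\}$ is $P^*_E$-generic over $V$, and $G_E=\{u\in P^*_E:u(i)\subset a_i\ \forall i\in E\}$.

*Proof.* We begin with the equation. "$\subseteq$" is clear. Given $u$ in the right-hand side and $q_0\in G\cap P^*$, the condition $q=u\cup q_0{\restriction}(I\setminus E)$ is in $P^*$ and satisfies $q(i)\subset a_i$ for all $i$. So $q\in G$ by Lemma 6.1, and $u=q{\restriction}E$. By the equation, $G_E$ is closed upward. Two elements $p{\restriction}E,q{\restriction}E$ have the common extension $r{\restriction}E$, where $r\in G\cap P^*$ is below $p,q$. If $D$ is dense in $P^*_E$, then $\{p\in P^*:p{\restriction}E\in D\}$ is dense in $P^*$, so it meets $G$. $\square$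

**Lemma 6.3.** $a_i\supset s_i$ for almost all $i\in I$.

*Proof.* Some $p\in P^*$ is in $G$, and $p(i)=s_i$ for almost all $i$. $\square$

**Step 4: what lies in $N$.** The purpose is to see that $N$ contains the set $A$ and the models $V[a{\restriction}E]$. Let $\dot a_i=\{((n,m)^\vee,p):p\in P,\ (n,m)\in p(i)\}$. As $(\pi p)(\pi(i))=p(i)$, we have $\pi\dot a_i=\dot a_{\pi(i)}$. So $\{i\}$ supports $\dot a_i$, and $\dot A=\{(\dot a_i,\mathbb 1):i\in I\}$ is in $HS$ with support $\emptyset$. Hence
$$A=\{a_i:i\in I\}\in N .$$
For $E\in\mathcal E$, the canonical name of $a{\restriction}E=(a_i)_{i\in E}$, made of the canonical names of the pairs $(i,a_i)$, $i\in E$, is in $HS$ with support $E$; so $a{\restriction}E\in N$. By Lemma 6.2, $G_E$ and $a{\restriction}E$ are computable from each other with parameters in $V$, so $G_E\in N$. Now $N\models$ ZF contains every $P^*_E$-name of $V$ and can evaluate it by $G_E$. Hence: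

**Lemma 6.4.** For $E\in\mathcal E$: $V[a{\restriction}E]=V[G_E]\subseteq N$, and $V[a{\restriction}E]\models$ ZFC.

## 7. Only the support matters

The next lemma says that a statement about names supported by $E$ is decided by the part of a condition on $E$ alone.

**Lemma 7.1.** Let $E\in\mathcal E$ support the names $\vec\tau$, let $p,q\in P^*$, $p\Vdash\varphi(\vec\tau)$ and $q{\restriction}E\le p{\restriction}E$. Then $q\Vdash\varphi(\vec\tau)$.

*Proof.* Otherwise some $q'\le q$ in $P^*$ forces $\neg\varphi(\vec\tau)$. We move $p$ by a $\pi\in\mathrm{fix}(E)$ so that an extension of it becomes compatible with $q'$. The set $d=\{i\in I\setminus E:p(i)\ne q'(i)\}$ is finite, as both values are $s_i$ for almost all $i$. Choose distinct blank indices $w_i=(\emptyset,j_i)\notin E\cup d$, $i\in d$, with $p(w_i)=q'(w_i)=\emptyset$. By (i), almost all $(\emptyset,j)$ qualify. Let $\pi\in\mathrm{fix}(E)$ swap $i$ and $w_i$ for each $i\in d$. Let $p'\le p$ agree with $p$ except that $p'(w_i)=q'(i)$. Then for $i\in d$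
$$(\pi p')(i)=p'(w_i)=q'(i),\qquad(\pi p')(w_i)=p'(i)=p(i),$$
and $(\pi p')(k)=p(k)$ for all other $k$. For these $k$: if $k\in E$, then $p(k)\subseteq q(k)\subseteq q'(k)$; if $k\notin E$, then $p(k)=q'(k)$ as $k\notin d$. Let $q''$ agree with $q'$ except that $q''(w_i)=p(i)$. Then $q''\le q'$, because $q'(w_i)=\emptyset$, and $q''\le\pi p'$ by the values just listed. But $p'\Vdash\varphi(\vec\tau)$ gives $\pi p'\Vdash\varphi(\pi\vec\tau)$ by (S1), that is, $\pi p'\Vdash\varphi(\vec\tau)$. So $q''$ forces $\varphi(\vec\tau)$ and $\neg\varphi(\vec\tau)$, a contradiction. $\square$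

The second consequence is a formula in $V$ that computes a real from the generic reals in its support, uniformly in the generic filter.

**Lemma 7.2.** Let $\dot z\in HS$ be supported by $F\in\mathcal E$. For $c\colon F\to\omega^\omega$ (in any extension) define
$$\Phi(c)=\{(k,\varepsilon)\in\omega\times2:\ \exists q\in P^*\ \big(q\Vdash(k,\varepsilon)^\vee\in\dot z\ \wedge\ q(i)\subset c_i\ \forall i\in F\big)\},$$
where the relation "$q\Vdash(k,\varepsilon)^\vee\in\dot z$" is an element of $V$. If $H$ is any $P$-generic filter over $V$ with associated reals $(b_i)_{i\in I}$, then $\dot z^H\cap(\omega\times2)=\Phi(b{\restriction}F)$.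

*Proof.* "$\subseteq$": each $(k,\varepsilon)\in\dot z^H$ is forced into $\dot z$ by some $q\in H\cap P^*$, and $q(i)\subset b_i$ for all $i$. "$\supseteq$": let $q$ witness $(k,\varepsilon)\in\Phi(b{\restriction}F)$. By Lemma 6.2 for $H$ there is $q_1\in H\cap P^*$ with $q_1{\restriction}F=q{\restriction}F$. By Lemma 7.1, $q_1\Vdash(k,\varepsilon)^\vee\in\dot z$, so $(k,\varepsilon)\in\dot z^H$. $\square$

## 8. A dense, sequentially closed, proper subset of $\omega^\omega$

We show that $A$ is sequentially closed in $\omega^\omega$ in two steps: sequences in $A$ live on a support, and supports give closed sets.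

**Lemma 8.1.** If $f\in N$ and $f\colon\omega\to A$, then $f[\omega]\subseteq\{a_i:i\in E\}$ for some $E\in\mathcal E$.

*Proof.* Let $f=\dot f^G$ with $\dot f\in HS$ supported by $E\in\mathcal E$. Suppose $f(n)=a_i$ with $i\notin E$, and let $p\in G\cap P^*$ force that $\dot f$ is a function and $\dot f(n)=\dot a_i$. Choose $w=(\emptyset,j)\notin E\cup\{i\}$ with $p(w)=\emptyset$, let $p'\le p$ agree with $p$ except that $p'(w)=p(i)$, and let $\pi\in\mathrm{fix}(E)$ swap $i$ and $w$. Then $\pi p'=p'$ and $\pi\dot f=\dot f$. So $p'$ forces $\dot f(n)=\dot a_i$ and $\dot f(n)=\dot a_w$, contradicting $\mathbb 1\Vdash\dot a_i\ne\dot a_w$. $\square$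

**Lemma 8.2.** Let $E\in\mathcal E$. Every $x\in\omega^\omega\cap V[G]$ has a neighborhood containing $a_i$ for only finitely many $i\in E$. Hence $\{a_i:i\in E\}$ is closed in $\omega^\omega$ in $N$.

*Proof.* In $V$ the tree $T_E$ has no infinite branch, hence a rank function, so it has no infinite branch in $V[G]$. Pick $n$ with $x{\restriction}n\notin T_E$. Let $i\in E$ with $a_i\supset x{\restriction}n$ and $a_i\supset s_i$. Then $s_i$ and $x{\restriction}n$ are comparable, and $s_i$ does not extend $x{\restriction}n$ because $x{\restriction}n\notin T_E$. So $s_i\subsetneq x{\restriction}n$, which leaves finitely many values of $s_i$, and by (i) finitely many $i$. By Lemma 6.3 only finitely many $i$ fail $a_i\supset s_i$. So $\langle x{\restriction}n\rangle$ is as required. If $x$ is in the closure of $\{a_i:i\in E\}$, it is in the closure of a finite part of it, hence in that part. $\square$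

**Proposition 8.3.** In $N$, neither $\omega^\omega$ nor $\mathbb R^\omega$ is sequential.

*Proof.* Work in $N$. If a sequence of points of $A$ converges to $x\in\omega^\omega$, its range lies in a closed set $\{a_i:i\in E\}\subseteq A$, by Lemmas 8.1 and 8.2; so $x\in A$. Thus $A$ is sequentially closed in $\omega^\omega$. For every $t$, Lemma 6.3 gives $j$ with $a_{(t,j)}\supset t$, so $A$ is dense in $\omega^\omega$. But $A\cap V=\emptyset$, so $A\ne\omega^\omega$, and $A$ is not closed. Hence $\omega^\omega$ is not sequential. Since $\omega^\omega$ is a closed subspace of $\mathbb R^\omega$, Lemma 1.3(a) shows that $\mathbb R^\omega$ is not sequential. $\square$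

## 9. Sequentially closed subsets of $2^\omega$ have points in small models

In $N_0$ the set $e[A]$ ruined $2^\omega$. Let us see what becomes of it in $N$. Let $C\in N$ be sequentially closed in $2^\omega$ with $C\supseteq e[A]$. For $t\in\omega^{<\omega}$ put $R=\{(t^\frown n,0):n\in\omega\}$. Then $R\in\mathcal E$, so the sequence $(a_{(t^\frown n,0)})_n$ is in $N$. By Lemma 6.3, $e(a_{(t^\frown n,0)})$ begins with $e(t)$ followed by $0^n$ for almost all $n$. So in $2^\omega$ this sequence converges to $e(t)$ followed by $0^\infty$, and this limit is in $C$. As $t$ varies, the limits run through all $z\in2^\omega$ with finitely many ones, a countable dense set. By Lemma 1.2, $C$ is closed, so $C=2^\omega$.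

So appending different numbers $n$ to a given anchor keeps the reals apart in $\omega^\omega$, and yet drives the images to a limit that no longer depends on the generic reals. The main lemma does this for an arbitrary point of an arbitrary sequentially closed set.

**Lemma 9.1.** Let $C\in N$ be, in $N$, a sequentially closed subset of $2^\omega$, with a name $\dot C\in HS$ supported by $E\in\mathcal E$. If $C\cap[t]\ne\emptyset$, then $C\cap[t]\cap V[a{\restriction}E]\ne\emptyset$.

The plan: a point $z\in C\cap[t]$ depends on $a{\restriction}F$ for some $F\supseteq E$. For each $n$ we replace finitely many of the reals $a_i$, $i\in F\setminus E$, by reals at fresh indices $r_{n,i}$. This gives a point $z_n$, which is still in $C$ because $C$ only depends on $E$. The fresh indices are spread out so that all of them together form a set in $\mathcal E$; then the whole sequence $(z_n)$ is in $N$. The first $m_n$ digits of $z_n$ are known in $V$, and the usable $n$ are known in $V[a{\restriction}E]$. So compactness, applied in $V[a{\restriction}E]$, finds a limit there.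

*Proof.* Let $z=\dot z^G\in C\cap[t]$, with $\dot z\in HS$ supported by $F\in\mathcal E$, where we may assume $F\supseteq E$. Fix $p\in G\cap P^*$ with
$$p\Vdash\dot z\in\dot C\ \wedge\ \dot z\in2^\omega\ \wedge\ \check t\subset\dot z,$$
where "$\dot z\in2^\omega$" says that $\dot z$ is a function from $\omega$ to $2$.

**Step 1: conditions $p_n$ that decide digits and spread out (in $V$).** The purpose is to list all ways of deciding $\dot z{\restriction}m$, while the $n$-th decision writes the number $n$ above $p(i)$ at more and more indices $i$. Enumerate $F\setminus E$ without repetitions as $(i_l)_{l<L}$, $L\le\omega$. Let $(u_n,m_n)_{n<\omega}$ enumerate all pairs $(u,m)$ with $u\in P^*_E$, $u\le p{\restriction}E$, $m\in\omega$. Let $p_n^0$ equal $u_n$ on $E$, equal $p(i_l)^\frown n$ at $i_l$ for $l\le n$, $l<L$, and equal $p$ elsewhere. Then $p_n^0\in P^*$ and $p_n^0\le p$. Choose $p_n\le p_n^0$ in $P^*$ and $y_n\in2^{m_n}$ with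
$$p_n\Vdash\dot z{\restriction}m_n=\check y_n .$$
By Lemma 7.1 with support $F$, this is still forced if we replace $p_n$ off $F$ by $p$. So we assume $p_n(i)=p(i)$ for $i\notin F$. Still $p_n\le p_n^0\le p$, because $p^0_n=p$ off $F$.

**Step 2: fresh indices (in $V$).** The purpose is to find, for each place where $p_n$ says more than $p$, an anchored index that already satisfies the demand. The set
$$d_n=\{i\in F\setminus E:p_n(i)\ne p(i)\}$$
is finite. By recursion choose, for each $n$ and each $i=i_l\in d_n$, an index $r_{n,i}\in I\setminus F$ with
$$s_{r_{n,i}}\supseteq p_n(i),\qquad|s_{r_{n,i}}|\ge n+l,\qquad p(r_{n,i})=s_{r_{n,i}},$$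
all $r_{n,i}$ distinct. This is possible. Fix a sufficiently long $s\supseteq p_n(i)$. By (i) for $F$, almost all $(s,j)$ are outside $F$; almost all satisfy $p(s,j)=s$; and only finitely many indices were chosen before.

**Step 3: $R=\{r_{n,i}:n\in\omega,\ i\in d_n\}$ is in $\mathcal E$, hence so is $F'=F\cup R$.** This is what will put the whole sequence into $N$.

For (i): if $s_{r_{n,i_l}}=s$, then $n+l\le|s|$, so finitely many pairs $(n,l)$ are possible.

For (ii): suppose $b$ is an infinite branch of $T_R$. For every $k$, infinitely many $r\in R$ satisfy $s_r\supseteq b{\restriction}k$, since for each $k'\ge k$ there is $r\in R$ with $s_r\supseteq b{\restriction}k'$, so the lengths of such $s_r$ are unbounded. Let $T'=\{v:\exists i\in F\ v\subseteq p(i)\}$. Since $p(i)=s_i$ for almost all $i$, $T'$ is contained in the union of $T_F$ and a finite set, so it has no infinite branch. Also $i\mapsto p(i)$ is finite-to-one on $F$, because $i\mapsto s_i$ is, by (i). Pick $k$ with $b{\restriction}k\notin T'$.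

Let $r=r_{n,i_l}\in R$ with $s_r\supseteq b{\restriction}k$. Then $p(i_l)\subseteq p_n(i_l)\subseteq s_r$, so $p(i_l)$ is comparable with $b{\restriction}k$. It does not extend $b{\restriction}k$, as $b{\restriction}k\notin T'$. So $p(i_l)\subsetneq b{\restriction}k$. Since $i\mapsto p(i)$ is finite-to-one on $F$, this leaves finitely many $l$, say $l\le l_0$. If moreover $n\ge l_0$, then $l\le n$, and Step 1 gives $s_r\supseteq p_n(i_l)\supseteq p(i_l)^\frown n$. As $b{\restriction}k\subseteq s_r$ properly extends $p(i_l)$, its entry at place $|p(i_l)|$ is $n$, so
$$n=b(|p(i_l)|)\in\{b(0),\dots,b(k-1)\}.$$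
So only finitely many pairs $(n,l)$ occur, and only finitely many $r\in R$ satisfy $s_r\supseteq b{\restriction}k$, a contradiction.

**Step 4: the usable $n$.** The purpose is to find, inside $V[a{\restriction}E]$, those $n$ whose condition $p_n$ agrees with the generic reals on $E$. Let
$$M=\{n:p_n(i)\subset a_i\ \forall i\in E\}=\{n:p_n{\restriction}E\in G_E\}\in V[a{\restriction}E].$$
For each $m$ there is $n\in M$ with $m_n=m$. Indeed $\{p_n{\restriction}E:m_n=m\}$ is dense in $P^*_E$ below $p{\restriction}E$: given $u\le p{\restriction}E$, the pair $(u,m)$ is some $(u_n,m_n)$, and $p_n{\restriction}E\le u_n=u$. Since $p{\restriction}E\in G_E$ and $G_E$ is generic (Lemma 6.2), the set meets $G_E$.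

**Step 5: a generic filter containing $p_n$.** The purpose is to realize $p_n$ by permuting the given generic reals without touching $E$. Fix $n\in M$ and write $r_i=r_{n,i}$ for $i\in d_n$. We want $a_{r_i}$ to play the role of $a_i$. Merely swapping $i$ and $r_i$ is not enough: index $r_i$ would receive $a_i$, but $p_n(r_i)=s_{r_i}$, and $a_i$ need not extend $s_{r_i}$. So we use a third index and a 3-cycle. Choose distinct $w_i=(\emptyset,j)\notin F\cup\{r_{i'}:i'\in d_n\}$, $i\in d_n$, with $p(w_i)=\emptyset$ and $a_{w_i}\supset s_{r_i}$. By Step 3 of Section 6 infinitely many $j$ satisfy $a_{(\emptyset,j)}\supset s_{r_i}$, and the other conditions exclude only finitely many. The points $i,r_i,w_i$ $(i\in d_n)$ are pairwise distinct and outside $E$. Let $\sigma\in\mathrm{fix}(E)$ be given by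
$$\sigma(i)=r_i,\qquad\sigma(r_i)=w_i,\qquad\sigma(w_i)=i\qquad(i\in d_n),$$
and the identity elsewhere. It has finite support, so it is in $V$. Let $\pi=\sigma^{-1}$ and $H=\pi G$. By (S2), $H$ is $P$-generic over $V$ and $V[H]=V[G]$. Its reals are
$$b_k=\bigcup_{q\in G}(\pi q)(k)=\bigcup_{q\in G}q(\pi^{-1}(k))=a_{\sigma(k)} .$$
Since $\pi\in\mathrm{fix}(E)$, $\dot C^H=(\pi\dot C)^{\pi G}=\dot C^G=C$.

We check $p_n\in H$. By Lemma 6.1 for $H$ this means $p_n(k)\subset b_k$ for all $k$.

- $k\in E$: $b_k=a_k\supset p_n(k)$, as $n\in M$.
- $k=i\in d_n$: $b_i=a_{r_i}\supset p(r_i)=s_{r_i}\supseteq p_n(i)$, as $p\in G$.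
- $k=r_i$: $p_n(r_i)=p(r_i)=s_{r_i}\subset a_{w_i}=b_{r_i}$, as $r_i\notin F$.
- $k=w_i$: $p_n(w_i)=p(w_i)=\emptyset$, as $w_i\notin F$.
- All other $k$: $p_n(k)=p(k)\subset a_k=b_k$, as either $k\in (F\setminus E)\setminus d_n$ or $k\notin F$.

So $p_n\in H$, and $p\in H$ because $p_n\le p$.

**Step 6: the sequence $(z_n)_{n\in M}$ is in $N$ and in $C\cap[t]$.** Put $z_n=\dot z^H$ with $H$ from Step 5. Since $p,p_n\in H$, we have $z_n\in\dot C^H=C$, $t\subset z_n$ and $z_n{\restriction}m_n=y_n$. By Lemma 7.2, $z_n=\Phi(b{\restriction}F)$, where
$$b_i=a_{r_{n,i}}\ \ (i\in d_n),\qquad b_i=a_i\ \ (i\in F\setminus d_n).$$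
So $z_n$ does not depend on the choice of the $w_i$, which was made outside $V$ and separately for each $n$. The sequence $(z_n)_{n\in M}$ is computed from $a{\restriction}F'$ and parameters in $V$, namely $E$, $F$, $(p_n)_n$, $(d_n)_n$, $(r_{n,i})_{n,i}$ and the relation used in $\Phi$. Hence $(z_n)_{n\in M}\in V[a{\restriction}F']\subseteq N$, by Step 3 and Lemma 6.4.

**Step 7: a limit in $V[a{\restriction}E]$.** Work in $V[a{\restriction}E]\models$ ZFC, which contains $M$ and $(m_n,y_n)_{n\in M}$. Since $\{m_n:n\in M\}=\omega$, for each $k$ infinitely many $n\in M$ have $m_n\ge k$, and so there are $n'_0<n'_1<\cdots$ in $M$ with $m_{n'_k}\ge k$. By compactness of $2^\omega$ some subsequence of $(y_{n'_k}{}^\frown0^\infty)_k$ converges. Its index sequence $n_0<n_1<\cdots$ still satisfies $m_{n_k}\ge k$. Let $y\in2^\omega$ be the limit, so $y_{n_k}{}^\frown0^\infty\to y$.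

Now $z_{n_k}$ agrees with $y_{n_k}{}^\frown0^\infty$ below $m_{n_k}\ge k$, so $z_{n_k}\to y$. The sequence $(z_{n_k})_k$ is in $N$ and consists of points of $C\cap[t]$. As $C$ is sequentially closed in $N$ and $[t]$ is closed, $y\in C\cap[t]\cap V[a{\restriction}E]$. $\square$

## 10. $\mathbb R$ is sequential in $N$

Work in $N$.

**Step 1: $2^\omega$ is sequential.** Let $C\subseteq2^\omega$ be sequentially closed, with a name supported by $E\in\mathcal E$. By Lemma 9.1, $D=C\cap V[a{\restriction}E]$ meets every $[t]$ that $C$ meets, so $D$ is dense in $C$. The set $2^\omega\cap V[a{\restriction}E]$ has a well-ordering in $V[a{\restriction}E]\subseteq N$, so $D$ can be well-ordered in $N$. By Lemma 1.2, $C$ is closed.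

**Step 2: $[0,1]$ is sequential.** Let $B\subseteq[0,1]$ be sequentially closed, and let $\beta\colon2^\omega\to[0,1]$ be the continuous surjection of Section 1. By Lemma 1.3(b), $\beta^{-1}[B]$ is sequentially closed, so it is closed by Step 1, hence compact. So $B=\beta[\beta^{-1}[B]]$ is compact, hence closed by Lemma 1.4(a).

**Step 3: $\mathbb R$ is sequential.** Let $B\subseteq\mathbb R$ be sequentially closed. For $n\ge1$, $B\cap[-n,n]$ is sequentially closed, and it is closed by Step 2, rescaled. If $x\in\overline B$ and $|x|<n$, then $x\in\overline{B\cap[-n,n]}=B\cap[-n,n]$. So $B$ is closed.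

Together with Proposition 8.3 this proves Theorem 1. $\blacksquare$

## 11. Polish spaces: the boundary is $\sigma$-compactness

We prove Theorem 2 in ZF. The empty space is trivial. For a nonempty Polish space $X$ fix a complete metric $d$, a dense sequence $(x_k)$ and an enumeration of $\omega\times\mathbb Q^+$. Write $B(x,r)$ for open balls and $\bar B(x,r)=\{y:d(x,y)\le r\}$. The balls $B(x_k,q)$, $q\in\mathbb Q^+$, form a countable base.

**Lemma 11.1.** There is a function $c$ with $c(F)\in F$ for every nonempty closed $F\subseteq X$. Consequently every nonempty closed $F\subseteq X$ has a dense sequence.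

*Proof.* Let $k_n$ be recursively least such that $F\cap\bigcap_{j\le n}B(x_{k_j},2^{-j})\ne\emptyset$. It exists: if $y\in F\cap\bigcap_{j<n}B(x_{k_j},2^{-j})$, some $x_k$ has $d(x_k,y)<2^{-n}$. Consecutive balls meet, so $d(x_{k_n},x_{k_{n+1}})<2^{-n}+2^{-n-1}$ and $(x_{k_n})$ is Cauchy. Let $c(F)$ be its limit. As $d(x_{k_n},F)<2^{-n}$, every ball about $c(F)$ meets $F$, so $c(F)\in F$.

For the dense sequence take the points $c(F\cap\bar B(x_k,q))$, for those $(k,q)\in\omega\times\mathbb Q^+$ with $F\cap\bar B(x_k,q)\ne\emptyset$, in the order of the fixed enumeration and with repetitions if needed. If $y\in F$ and $\varepsilon>0$, pick $q<\varepsilon/2$ and $k$ with $d(x_k,y)<q$. Then $c(F\cap\bar B(x_k,q))$ is defined and within $2q<\varepsilon$ of $y$. $\square$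

**Step 1: item 1 of Theorem 2.** Here the compact pieces are sequential by Fact 3.1, and the selector replaces choice. Let $\mathbb R$ be sequential, $X=\bigcup_nK_n$ with $K_n$ compact, and $A\subseteq X$ sequentially closed. Each $K_n$ is a second-countable compact Hausdorff space, hence sequential. The set $A\cap K_n$ is sequentially closed in $K_n$, so it is closed in $K_n$, and hence in $X$ by Lemma 1.4(a). Let $x\in\overline A$. For each $m$ let $n(m)$ be least with
$$D_m:=A\cap K_{n(m)}\cap\bar B(x,2^{-m})\ne\emptyset;$$
it exists since $A$ meets $\bar B(x,2^{-m})$. Each $D_m$ is closed, $c(D_m)\in A$ and $c(D_m)\to x$. So $x\in A$.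

**Step 2: (b)$\Rightarrow$(c).** We build an open continuous surjection $f\colon\omega^\omega\to X$. Put $U_\emptyset=X$. Given a nonempty open $U_s$, call $(l,q)\in\omega\times\mathbb Q^+$ admissible if $B(x_l,q)$ has diameter $\le2^{-|s|}$ and $\overline{B(x_l,q)}\subseteq U_s$. Let $U_{s^\frown k}$ be the ball given by the $k$-th pair of the fixed enumeration if that pair is admissible, and by the first admissible pair otherwise. The union of the $U_{s^\frown k}$ is $U_s$: if $x\in U_s$, take $q$ with $2q\le2^{-|s|}$ and $B(x,3q)\subseteq U_s$, and $l$ with $d(x_l,x)<q$. Then $x\in B(x_l,q)$ and $\overline{B(x_l,q)}\subseteq\bar B(x_l,q)\subseteq B(x,3q)$.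

For $\xi\in\omega^\omega$ we have $\overline{U_{\xi\restriction(n+1)}}\subseteq U_{\xi\restriction n}$, and $U_{\xi\restriction(n+1)}$ has diameter $\le2^{-n}$. So the centers of the balls form a Cauchy sequence, whose limit $f(\xi)$ is the unique point of $\bigcap_n\overline{U_{\xi\restriction n}}$. If $\xi{\restriction}(n+1)=\eta{\restriction}(n+1)$, then $d(f(\xi),f(\eta))\le2^{-n}$, so $f$ is continuous. Moreover $f[\langle s\rangle]=U_s$. "$\subseteq$": if $s\subset\xi$, then $f(\xi)\in\overline{U_{\xi\restriction(|s|+1)}}\subseteq U_s$. "$\supseteq$": if $x\in U_s$, extend $s$ recursively by the least $k$ for which the next set contains $x$; the resulting $\xi$ has $f(\xi)=x$. So $f$ is open, and it is surjective by the case $s=\emptyset$.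

Let $A\subseteq X$ be sequentially closed. Then $f^{-1}[A]$ is sequentially closed by Lemma 1.3(b), hence closed by (b), and $X\setminus A=f[\omega^\omega\setminus f^{-1}[A]]$ is open.

**Step 3: (a)$\Rightarrow$(b), (c)$\Rightarrow$(a), (c)$\Rightarrow$(d).** These need only recognizing the spaces. (a)$\Rightarrow$(b): $\omega^\omega$ is closed in $\mathbb R^\omega$; use Lemma 1.3(a). (c)$\Rightarrow$(a): $\mathbb R^\omega$ is Polish, with complete metric $\sum_n2^{-n}\min(1,|x_n-y_n|)$ and the eventually zero rational sequences as a countable dense set. (c)$\Rightarrow$(d): $\omega^\omega$ is Polish and not $\sigma$-compact, as shown after Definition 1.6.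

It remains to prove (d)$\Rightarrow$(b). By Lemma 1.3(a) this follows from the next proposition (Hurewicz), for which we give a proof in ZF.

**Proposition 11.2 (ZF).** A non-$\sigma$-compact Polish space $X$ has a closed subspace homeomorphic to $\omega^\omega$.

*Proof.* Note that $X\ne\emptyset$.

**Step A: remove the locally compact part.** The purpose is a nonempty closed $F\subseteq X$ that is nowhere locally compact. Let $(B_n)$ enumerate the base above. Put $F_0=X$,
$$F_{\alpha+1}=F_\alpha\setminus\bigcup\{B_n:\overline{F_\alpha\cap B_n}\text{ is compact}\},$$
and take intersections at limits. All $F_\alpha$ are closed and they decrease. If $F_{\alpha+1}\ne F_\alpha$, let $n(\alpha)$ be the least $n$ with $B_n\cap F_\alpha\ne\emptyset$ and $\overline{F_\alpha\cap B_n}$ compact. Then $B_{n(\alpha)}\cap F_{\alpha+1}=\emptyset$. So for $\beta>\alpha$ in the domain, $n(\beta)\ne n(\alpha)$, because $B_{n(\beta)}$ meets $F_\beta\subseteq F_{\alpha+1}$. Thus $\alpha\mapsto n(\alpha)$ is injective. The ordinals do not inject into $\omega$, so there is a least $\alpha^*$ with $F_{\alpha^*+1}=F_{\alpha^*}$, and $\alpha^*$ injects into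 $\omega$.

If $x\notin F_{\alpha^*}$, the least $\beta$ with $x\notin F_\beta$ is neither $0$ nor a limit, so $\beta=\alpha+1$ with $\alpha<\alpha^*$, and $x\in F_\alpha\cap B_n$ for some $n$ with $\overline{F_\alpha\cap B_n}$ compact. So $X\setminus F_{\alpha^*}$ is covered by the compact sets among the $\overline{F_\alpha\cap B_n}$, $\alpha<\alpha^*$. They are indexed by a subset of $\alpha^*\times\omega$, which injects into $\omega$, so they can be arranged in a sequence. Since $X$ is not $\sigma$-compact, $F:=F_{\alpha^*}\ne\emptyset$.

Moreover, $\overline{F\cap U}$ is not compact whenever $U$ is open and $F\cap U\ne\emptyset$. Otherwise some $B_n\subseteq U$ meets $F$; then $\overline{F\cap B_n}$ is a closed subset of a compact set, hence compact, and $F_{\alpha^*+1}\ne F_{\alpha^*}$.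

**Step B: infinite separated sequences.** The purpose is to find, without choice, an infinite separated sequence in every nonempty $F\cap U$. Let $(f_k)$ be dense in $F$ (Lemma 11.1) and $U$ open with $F\cap U\ne\emptyset$. For $\varepsilon>0$ choose greedily, in order of $k$, those $f_k\in U$ at distance $\ge\varepsilon$ from all previously chosen points. We claim that for some $\varepsilon=2^{-m}$, $m\in\omega$, this yields an infinite sequence.

Suppose not. Then for each $m$ we obtain a finite enumerated nonempty set $N_m\subseteq F\cap U$. Every $f_k\in U$ is within $2^{-m}$ of a point of $N_m$. These $f_k$ are dense in $Y:=\overline{F\cap U}$, and $\bigcup_{y\in N_m}\bar B(y,2^{-m})$ is closed, so it contains $Y$. We show that $Y$ is compact. Suppose an open cover of $Y$ has no finite subcover. Recursively let $y_m$ be the first point of $N_m$ such that $Y\cap\bigcap_{j\le m}\bar B(y_j,2^{-j})$ is not covered by finitely many members. It exists, since the previous set is the union of its intersections with the finitely many balls $\bar B(y,2^{-m})$, $y\in N_m$. These sets are nonempty, so $d(y_m,y_{m+1})\le2^{-m}+2^{-m-1}$, and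 $(y_m)$ converges to some $y$, with $y\in Y$ because $y_m\in Y$. A member of the cover that contains $y$ contains $\bar B(y_m,2^{-m})$ for large $m$, a contradiction. So $Y$ is compact, contrary to Step A.

**Step C: a scheme and an embedding.** The purpose is to map $\omega^\omega$ into $X$ by nested balls. Put $U_\emptyset=D_\emptyset=X$. Given an open $U_s$ meeting $F$, let $\varepsilon_s=2^{-m}$ with $m$ least such that Step B for $U_s$ yields an infinite sequence, and let $(x_{s,k})_k\subseteq F\cap U_s$ be that $\varepsilon_s$-separated sequence. Put
$$U_{s^\frown k}=B(x_{s,k},\delta),\qquad D_{s^\frown k}=\bar B(x_{s,k},\delta),$$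
where $\delta$ (depending on $s,k$) is the largest power $2^{-j}$, $j\in\omega$, with $\delta\le\min(\varepsilon_s/4,2^{-|s|})$ and $\bar B(x_{s,k},\delta)\subseteq U_s$. Then $U_{s^\frown k}$ meets $F$, so the recursion continues. For fixed $s$, distinct sets $D_{s^\frown k}$ have distance at least $\varepsilon_s-2\cdot\varepsilon_s/4=\varepsilon_s/2$. Since $D_{s^\frown k}\subseteq U_s\subseteq D_s$, induction on $n$ shows that the sets $D_s$ with $|s|=n$ are pairwise disjoint.

For $\xi\in\omega^\omega$ the closed sets $D_{\xi\restriction n}$ decrease and $D_{\xi\restriction(n+1)}$ has diameter $\le2\cdot2^{-n}$. So the centers converge to the unique point $h(\xi)$ of $\bigcap_nD_{\xi\restriction n}$. The diameters show that $h$ is continuous, and disjointness shows that it is injective. Also $h(\xi)\in D_{\xi\restriction(n+1)}\subseteq U_{\xi\restriction n}$ for all $n$. Hence $h[\langle s\rangle]=h[\omega^\omega]\cap U_s$. "$\subseteq$" was just shown. Conversely, if $h(\xi)\in U_s\subseteq D_s$ and $n=|s|$, then $h(\xi)\in D_s\cap D_{\xi\restriction n}$, so $s=\xi{\restriction}n$. So $h$ is open onto its image, and it is an embedding.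

**Step D: the image is closed.** Let $y\in\overline{h[\omega^\omega]}$. By induction on $n$ we find $s_n$ of length $n$, with $s_n\subset s_{n+1}$, and an open neighborhood $W_n$ of $y$ with $W_n\cap h[\omega^\omega]\subseteq D_{s_n}$. Start with $s_0=\emptyset$, $W_0=X$. Given $s_n,W_n$, put $W_{n+1}=W_n\cap B(y,\varepsilon_{s_n}/8)$. If $h(\xi)\in W_{n+1}$, then $h(\xi)\in D_{s_n}\cap D_{\xi\restriction n}$, so $s_n=\xi{\restriction}n$ and $h(\xi)\in D_{s_n^\frown k}$ for $k=\xi(n)$. Since $W_{n+1}$ has diameter $\le\varepsilon_{s_n}/4<\varepsilon_{s_n}/2$, it meets at most one $D_{s_n^\frown k}$; and there is such a $k$, as $W_{n+1}\cap h[\omega^\omega]\ne\emptyset$. Put $s_{n+1}=s_n{}^\frown k$ for this $k$.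

Since $y\in\overline{W_n\cap h[\omega^\omega]}$ and $D_{s_n}$ is closed, $y\in D_{s_n}$ for all $n$. Hence $y=h(\bigcup_ns_n)$. $\square$

**Step 4: conclusion of Theorem 2.** If $X$ in (d) is sequential, its closed subspace homeomorphic to $\omega^\omega$ is sequential by Lemma 1.3(a), so (b) holds. With Steps 2 and 3 this gives (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(a) and (c)$\Rightarrow$(d)$\Rightarrow$(b), which is item 2. For the dichotomy, let $\mathbb R$ be sequential and suppose that (c) fails. By (d)$\Rightarrow$(c) no non-$\sigma$-compact Polish space is sequential, while by item 1 all $\sigma$-compact ones are. In the model $N$ of Theorem 1, $\mathbb R$ is sequential (Section 10) and (b) fails (Proposition 8.3). So in $N$ a Polish space is sequential if and only if it is $\sigma$-compact. $\blacksquare$
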